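\title{The consensus time of the voter model on an evolving scale-free random graph}

\begin{abstract}
We study the voter model on a random graph on $\{1,\dots,N\}$ with independent edges of probability $1-\exp(-\beta N^{2\gamma-1}i^{-\gamma}j^{-\gamma})$, in which every vertex resamples all of its edges at rate $\kappa$. Starting from the stationary graph and independent opinions, the expected time to consensus is of order $N+N/\kappa$ if $\beta+2\gamma<1$ and of order $N+\kappa^{-1}\log N$ if $\beta+2\gamma>1$, with constants that do not depend on $\kappa\in(0,\infty)$. The upper bounds hold from every initial state, with geometric tails. They come from two Lyapunov functions, one built on maximum matchings of discordant edges and one on the number of discordant pairs outside the giant component. The lower bounds come from a count of discordant pairs, from vertices that stay isolated, and from duality with coalescing random walks.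
\end{abstract}

\section{The model and the results}\label{sec:intro}

\subsection{The voter model on an evolving graph}

Fix $\beta>0$, $\gamma\in[0,1)$ and $u\in(0,1)$. Give vertex $i\in[N]=\{1,\dots,N\}$ the \emph{weight} $w_i=(N/i)^\gamma\in[1,N^\gamma]$, and for $i\ne j$ put
\[
q_{ij}=\frac{w_iw_j}{N},\qquad p_{ij}=1-e^{-\beta q_{ij}}=1-\exp\bigl(-\beta N^{2\gamma-1}i^{-\gamma}j^{-\gamma}\bigr).
\]
The \emph{stationary simple Norros--Reittu law} $\mathcal{L}_{\mathrm{SNR}}$ is the law of the random simple graph on $[N]$ in which each edge $\{i,j\}$ is present independently with probability $p_{ij}$. We write $w(S)=\sum_{i\in S}w_i$. Comparing $\sum_i i^{-\gamma}$ with an integral gives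
\begin{equation}\label{eq:total}
w([N])\le \frac{N}{1-\gamma},
\end{equation}
and since $p_{ij}\le\beta q_{ij}$, vertex $i$ has expected degree at most $\beta w_i/(1-\gamma)$. So the graph is sparse. For $\gamma=0$ it is an Erd\H{o}s--R\'enyi graph with edge probability $1-e^{-\beta/N}$. For $\gamma>0$ fewer than $Nx^{-1/\gamma}$ vertices have weight above $x$, and a few hubs have weight polynomial in $N$.

The graph evolves. Each vertex carries an independent Poisson clock of rate $\kappa>0$. When the clock of $i$ rings, $i$ \emph{updates}: every potential edge $\{i,j\}$, $j\ne i$, is resampled independently and is present with probability $p_{ij}$. An update redraws some coordinates of a product measure from their own marginals, so $\mathcal{L}_{\mathrm{SNR}}$ is stationary. We write $G(t)$ for the graph at time $t$.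

On this graph runs the \emph{voter model} $\eta_t\in\{0,1\}^{[N]}$: along each edge $\{v,w\}$ of $G(t)$, at rate $1$ in each direction, one endpoint adopts the opinion of the other. The graph does not see the opinions. Under $\mathbb{P}_{\mu_u}$ the initial graph has law $\mathcal{L}_{\mathrm{SNR}}$ and the initial opinions are independent Bernoulli$(u)$ variables, independent of the graph. The \emph{consensus time} is
\[
T=\inf\{t\ge0:\eta_t\text{ is constant}\}.
\]
Once $\eta_t$ is constant it stays constant, so $T>t$ exactly when $\eta_t$ is not constant.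

If the graph were frozen, two isolated vertices of opposite opinions would prevent consensus forever. Consensus is therefore produced jointly by the voter dynamics, which runs at rate $1$ per edge, and the graph dynamics, which runs at rate $\kappa$ per vertex. The question is how $\mathbb{E}_{\mu_u}T$ depends on $N$ and $\kappa$.

\subsection{Three obstacles to consensus}

Three mechanisms delay consensus, and they suggest the answer.

\emph{Few edges.} At the start, about $u(1-u)N^2$ pairs of vertices disagree. We shall see that this number decreases in expectation at twice the number of edges whose endpoints disagree, which is $O(N)$. This takes time of order $N$, however fast the graph changes.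

\emph{Isolated vertices.} A vertex of bounded weight stays isolated throughout $[0,t]$ with probability at least $ce^{-C\kappa t}$. Among $N$ vertices, some do so up to time of order $\kappa^{-1}\log N$, and they keep their initial opinions.

\emph{Small components.} The neighbors of a vertex $x$ have expected total weight $\sum_jp_{xj}w_j\le\lambda_Nw_x$ with $\lambda_N=\beta N^{-1}\sum_jw_j^2$, so $\lambda_N$ is the growth factor of an exploration of the graph. As $N\to\infty$ it tends to $\beta\int_0^1x^{-2\gamma}\,dx$, which is $\beta/(1-2\gamma)$ for $\gamma<\frac12$ and infinite otherwise, and the limit is below $1$ exactly when $\beta+2\gamma<1$. In that case components are small. Trace the opinions of two vertices back to their origins. The two lines of ancestry can merge only inside a common component, each update that affects them brings them together with probability of order $1/N$, and such updates occur at rate of order $\kappa$. This takes time of order $N/\kappa$.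

When $\beta+2\gamma>1$ there is a component of linear size, opinions travel through it without waiting for updates, and a vertex outside it joins it with probability bounded below at each of its updates. The third obstacle disappears. One is led to guess that
\begin{equation}\label{eq:formula}
\mathbb{E}_{\mu_u}T=
\begin{cases}
\Theta\bigl(N+N/\kappa\bigr), & \beta+2\gamma<1,\\[3pt]
\Theta\bigl(N+\kappa^{-1}\log N\bigr), & \beta+2\gamma>1,
\end{cases}
\end{equation}
where $f=\Theta(g)$ means $cg\le f\le Cg$ for large $N$, with constants $0<c\le C<\infty$ independent of $N$.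

\subsection{Results}

The problem of proving or disproving \eqref{eq:formula} for an arbitrary update rate $\kappa=\kappa(N)>0$ comes from \cite{Fernley}. For context, the following is known when $1/\kappa=\Theta(N^\alpha)$ with $\alpha\in\mathbb{R}$; here $\Theta^{\log N}$ is a two-sided bound up to polylogarithmic factors. If $\beta+2\gamma<1$, then $\mathbb{E}_{\mu_u}T=\Theta^{\log N}(N)$ for $\alpha\le0$ and $\Theta(N^{1+\alpha})$ for $\alpha>0$. If $\beta+2\gamma>1$, then $\mathbb{E}_{\mu_u}T=\Theta^{\log N}(N)$ for $\alpha<1$, and $\Theta(N^\alpha\log N)$ for $\alpha>1$ and $\beta\ge3$. We do not use these bounds. We prove that \eqref{eq:formula} holds, uniformly in $\kappa$.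

Throughout, $c,C$ denote positive constants that depend only on $\beta,\gamma$ (and on $u$ in lower bounds), never on $N$ or $\kappa$; they may change from line to line unless indexed. ``$N$ large'' means $N\ge N_0(\beta,\gamma,u)$, uniformly in $\kappa>0$.

\begin{theorem}\label{thm:main}
There are $0<c\le C<\infty$ such that for all large $N$ and all $\kappa>0$:
\begin{itemize}
\item if $\beta+2\gamma<1$, then $c\,(N+N/\kappa)\le\mathbb{E}_{\mu_u}T\le C\,(N+N/\kappa)$;
\item if $\beta+2\gamma>1$, then $c\,(N+\kappa^{-1}\log N)\le\mathbb{E}_{\mu_u}T\le C\,(N+\kappa^{-1}\log N)$.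
\end{itemize}
\end{theorem}

Theorem~\ref{thm:main} follows from a stronger statement about tails.

\begin{theorem}\label{thm:tails}
For all large $N$ and all $\kappa>0$ the following hold.
\begin{enumerate}
\item[(1)] Let $\beta>0$ and $\gamma\in[0,1)$ be arbitrary, including $\beta+2\gamma=1$. From every deterministic initial graph and opinion configuration, $\mathbb{P}(T>nC(N+N/\kappa))\le2^{-n}$ for $n\in\mathbb{N}$. Moreover $\mathbb{P}_{\mu_u}(T>cN)\ge c$ and $\mathbb{P}_{\mu_u}(T>c\kappa^{-1}\log N)\ge c$.
\item[(2)] If $\beta+2\gamma<1$, then $\mathbb{P}_{\mu_u}(T>c(N+N/\kappa))\ge c$.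
\item[(3)] If $\beta+2\gamma>1$, then from every deterministic initial state $\mathbb{P}(T>nC(N+\kappa^{-1}\log N))\le2^{-n}$ for $n\in\mathbb{N}$, and $\mathbb{P}_{\mu_u}(T>c(N+\kappa^{-1}\log N))\ge c$.
\end{enumerate}
\end{theorem}

For $\kappa\ge1$, part (1) alone gives $\mathbb{E}_{\mu_u}T=\Theta(N)$ for all parameters: the phase transition is visible only when the graph is slow.

Section~\ref{sec:lower} turns the three obstacles into lower bounds. The upper bounds are Lyapunov arguments. Section~\ref{sec:drifts} shows that a suitable function of the number of $1$'s decreases as long as many edges join opposite opinions; the difficulty is that there may be no such edge at all, and then all progress is made by updates. Each upper bound adds a second term that records this progress: a matching number in Section~\ref{sec:matching}, which works for all parameters, and in Sections~\ref{sec:plan}--\ref{sec:drift} a count of disagreeing pairs outside the giant component. Section~\ref{sec:proofs} assembles the theorems.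

\section{Drifts}\label{sec:drifts}

For a graph $Q$ on $[N]$ and $S,S'\subset[N]$, we write $Q[S]$ for the induced subgraph, $Q-S=Q[[N]\setminus S]$, $Q-i=Q-\{i\}$, and $e_Q(S,S')$ for the number of edges between $S$ and $S'$. A set $S$ is \emph{$Q$-connected} if $Q[S]$ is connected.

Let $A=A_t$ be the set of vertices with opinion $1$, and put
\[
M=|A|,\qquad m=\min(M,N-M),\qquad D=e_G(A,A^c).
\]
An edge or a pair is \emph{discordant} if its endpoints hold opposite opinions, so $D$ counts discordant edges and $M(N-M)$ counts discordant pairs. A \emph{flip} is a change of opinion at a vertex.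

The pair $X_t=(G(t),\eta_t)$ is a Markov chain on a finite state space. If $r(x,y)$ are its jump rates, the \emph{drift} of a function $\phi$ is $\mathcal{L}\phi(x)=\sum_yr(x,y)(\phi(y)-\phi(x))$. It is the sum of a \emph{flip drift} and an \emph{update drift}. Dynkin's formula states that $\phi(X_t)-\int_0^t\mathcal{L}\phi(X_s)\,ds$ is a martingale; so $\mathbb{E}\phi(X_\tau)-\mathbb{E}\phi(X_\sigma)=\mathbb{E}\int_\sigma^\tau\mathcal{L}\phi(X_s)\,ds$ for bounded stopping times $\sigma\le\tau$.

\begin{lemma}\label{lem:lyap}
\begin{enumerate}
\item[(a)] If $\phi$ takes values in an interval of length $b$ and $\mathcal{L}\phi\le-a<0$ at all states without consensus, then $\mathbb{E}T\le b/a$ from every initial state.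
\item[(b)] If $\mathbb{P}(T>s)\le\frac12$ from every initial state, then $\mathbb{P}(T>ns)\le2^{-n}$ and $\mathbb{E}T\le2s$ from every initial state.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Dynkin's formula at $T\wedge t$ gives $-b\le-a\,\mathbb{E}(T\wedge t)$; let $t\to\infty$. (b) The Markov property at time $(n-1)s$ gives $\mathbb{P}(T>ns)\le\frac12\mathbb{P}(T>(n-1)s)$, and $\mathbb{E}T\le s\sum_{n\ge0}\mathbb{P}(T>ns)$.
\end{proof}

Each discordant edge causes $M\to M+1$ at rate $1$ and $M\to M-1$ at rate $1$, and updates do not change $M$. Hence for any function $f$ of $M$,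
\begin{equation}\label{eq:fM}
\mathcal{L}f(M)=D\,\bigl(f(M+1)+f(M-1)-2f(M)\bigr).
\end{equation}
In particular $M(N-M)$ has drift $-2D$. To prescribe the second difference in \eqref{eq:fM} we use the Green function of simple random walk on $\{0,\dots,N\}$. Let $m(x)=\min(x,N-x)$, and for $\omega:\{1,\dots,N-1\}\to[0,\infty)$ let
\[
F_\omega(M)=\sum_{x=1}^{N-1}g(M,x)\,\omega(x),\qquad g(M,x)=\frac{\min(M,x)\,\bigl(N-\max(M,x)\bigr)}{N}.
\]

\begin{lemma}\label{lem:green}
We have $F_\omega(0)=F_\omega(N)=0$ and $0\le F_\omega\le\sum_xm(x)\omega(x)$. Before consensus, $\mathcal{L}F_\omega(M)=-D\,\omega(M)$. If $\omega(x)=\omega(N-x)$ for all $x$, then $F_\omega(M)=F_\omega(N-M)$.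
\end{lemma}

\begin{proof}
For fixed $x$, the function $M\mapsto g(M,x)$ vanishes at $0$ and $N$, has slope $(N-x)/N$ on $[0,x]$ and slope $-x/N$ on $[x,N]$. So its second difference is $-1$ at $M=x$ and $0$ elsewhere, and its maximum is $x(N-x)/N\le m(x)$. Now use \eqref{eq:fM}. The last claim follows from $g(N-M,N-x)=g(M,x)$.
\end{proof}

The lemma buys a drift $-D\omega(M)$ at the price $\sum_xm(x)\omega(x)$. If we knew $D\ge cm$ at all times, then $\omega(x)=1/m(x)$ would give drift at most $-c$ at price $N$, and $\mathbb{E}T\le N/c$. No such bound holds, since opinions tend to be constant on components, and this is the difficulty in both upper bounds.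

\section{Lower bounds}\label{sec:lower}

All three bounds use the stationary start: the law of $G(t)$ is $\mathcal{L}_{\mathrm{SNR}}$ for every $t$, and $\eta_0$ is independent of the whole graph process.

\subsection{Few edges}

\begin{proposition}\label{prop:lowN}
For all $\beta>0$, $\gamma\in[0,1)$ and $N\ge4$, with $t=u(1-u)(1-\gamma)^2N/(2\beta)$, we have $\mathbb{P}_{\mu_u}(T>t)\ge u(1-u)$.
\end{proposition}

\begin{proof}
The number $D_s$ is at most the number of edges of $G(s)$, so by stationarity and \eqref{eq:total}, $\mathbb{E}D_s\le\frac\beta2\sum_{i,j}q_{ij}\le\frac{\beta N}{2(1-\gamma)^2}$. At time $0$ each pair is discordant with probability $2u(1-u)$. Since $M_t(N-M_t)\le\frac{N^2}4\mathbf{1}_{T>t}$, Dynkin's formula gives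
\[
\frac{N^2}4\,\mathbb{P}(T>t)\ge\mathbb{E}[M_t(N-M_t)]\ge u(1-u)N(N-1)-\frac{\beta Nt}{(1-\gamma)^2}=u(1-u)N^2\Bigl(\frac12-\frac1N\Bigr).\qedhere
\]
\end{proof}

\subsection{Isolated vertices}

\begin{proposition}\label{prop:lowlog}
For all $\beta>0$ and $\gamma\in[0,1)$ there is $a>0$ such that, for $N$ large, $\mathbb{P}_{\mu_u}(T>a\kappa^{-1}\log N)\ge u(1-u)$.
\end{proposition}

\begin{proof}
Let $C_0=2\beta/(1-\gamma)$, $a=\frac1{4(1+C_0)}$ and $t=a\kappa^{-1}\log N$, so that $\kappa t=a\log N$. Let $I$ be the set of $i\in(N/2,N]$ whose clock does not ring in $[0,t]$ and which are isolated in $G(s)$ for all $s\in[0,t]$. Opinions on $I$ do not change during $[0,t]$, and $I$ is independent of $\eta_0$. Comparing the opinions of the two smallest elements of $I$ gives $\mathbb{P}(T>t)\ge2u(1-u)\mathbb{P}(|I|\ge2)$. We show $\mathbb{P}(|I|\ge2)\to1$ by the second moment method.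

Fix $i\in(N/2,N]$, so $w_i\le2$. Let $x_j=\beta q_{ij}$; then $\sum_jx_j\le C_0$ by \eqref{eq:total}. Let $n_j$ be the number of rings of $j$ in $[0,t]$, a Poisson variable of mean $\kappa t$, for which $\mathbb{E}e^{-xn_j}=e^{-\kappa t(1-e^{-x})}$. We have $i\in I$ if and only if $i$ does not ring and, for each $j\ne i$, the edge $\{i,j\}$ is absent initially and after each of the $n_j$ resamplings. These conditions are independent, so
\[
\mathbb{P}(i\in I)=e^{-\kappa t}\prod_{j\ne i}e^{-x_j-\kappa t(1-e^{-x_j})}\ge e^{-C_0}e^{-(1+C_0)\kappa t}=e^{-C_0}N^{-1/4},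
\]
and $\mathbb{E}|I|\ge cN^{3/4}$.

For $i\ne i'$ in $(N/2,N]$ let $x_j'=\beta q_{i'j}$ and $x=\beta q_{ii'}\le4\beta/N$. If neither vertex rings, the pair $\{i,i'\}$ is never resampled, while each ring of another $j$ resamples both $\{i,j\}$ and $\{i',j\}$. Thus
\[
\mathbb{P}(i,i'\in I)=e^{-2\kappa t}e^{-x}\prod_{j\ne i,i'}e^{-x_j-x_j'-\kappa t(1-e^{-x_j-x_j'})}.
\]
Dividing, and using $(1-e^{-y})+(1-e^{-y'})-(1-e^{-y-y'})=(1-e^{-y})(1-e^{-y'})$,
\[
\frac{\mathbb{P}(i,i'\in I)}{\mathbb{P}(i\in I)\,\mathbb{P}(i'\in I)}=\exp\Bigl(x+2\kappa t(1-e^{-x})+\kappa t\sum_{j\ne i,i'}(1-e^{-x_j})(1-e^{-x_j'})\Bigr).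
\]
The last sum is the positive correlation created by common potential neighbors, and hubs contribute most to it. It is at most $\sum_jx_jx_j'\le4\beta^2N^{-2}\sum_jw_j^2\le4\beta^2N^{-2}\cdot N^\gamma\cdot\frac N{1-\gamma}=CN^{\gamma-1}$. Since $\gamma<1$ and $\kappa t=a\log N$, the ratio is $1+o(1)$ uniformly in $i,i',\kappa$. Hence $\operatorname{Var}|I|\le\mathbb{E}|I|+o(1)(\mathbb{E}|I|)^2$, and Chebyshev's inequality gives $\mathbb{P}(|I|\le\frac12\mathbb{E}|I|)\to0$.
\end{proof}

\subsection{Small components}

Write $a\leftrightarrow b$ if $a$ and $b$ lie in the same component (so $a\leftrightarrow a$), and $d(a,b)$ for the graph distance. The hypothesis $\beta+2\gamma<1$ enters the paper only through the next lemma.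

\begin{lemma}\label{lem:paths}
If $\beta+2\gamma<1$, then under $\mathcal{L}_{\mathrm{SNR}}$
\[
\mathbb{E}\sum_{(a,b):\,a\leftrightarrow b}\bigl(d(a,b)+1\bigr)\le C_1N,\qquad C_1=1+\frac\beta{(1-\gamma)^2}\sum_{k\ge1}(k+1)\lambda^{k-1}<\infty,\qquad\lambda=\frac\beta{1-2\gamma}.
\]
\end{lemma}

\begin{proof}
Here $\gamma<\frac12$, $\lambda<1$ and $\sum_iw_i^2\le N/(1-2\gamma)$. A self-avoiding path $v_0,\dots,v_k$ is present with probability at most $(\beta/N)^kw_{v_0}w_{v_1}^2\cdots w_{v_{k-1}}^2w_{v_k}$, so the expected number of ordered paths with $k\ge1$ edges is at most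
\[
\Bigl(\frac\beta N\Bigr)^k\Bigl(\sum_iw_i\Bigr)^2\Bigl(\sum_iw_i^2\Bigr)^{k-1}\le\frac{\beta N}{(1-\gamma)^2}\lambda^{k-1}.
\]
The pairs $a=b$ contribute $N$, and a connected pair at distance $k\ge1$ contributes $k+1$ and accounts for at least one path with $k$ edges.
\end{proof}

\begin{proposition}\label{prop:lowsub}
If $\beta+2\gamma<1$ and $N\ge4C_1$, then $\mathbb{P}_{\mu_u}\bigl(T>N/(4C_1\kappa)\bigr)\ge2u(1-u)$.
\end{proposition}

\begin{proof}
\emph{Duality.} Construct the voter model from independent rate-$1$ Poisson processes of arrows, one for each ordered pair $(v,w)$, independent of the graph process: at an arrow at time $s$, vertex $v$ adopts the opinion of $w$ if $\{v,w\}\in G(s)$. Fix $t$. The \emph{ancestral line} of $v$ starts at $v$ at time $t$ and runs backward in time; when it sits at $x$ and meets an arrow $(x,w)$ at a time $s$ with $\{x,w\}\in G(s)$, it jumps to $w$. The opinion $\eta_t(v)$ is the initial opinion of the vertex at which the line ends at time $0$.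

Condition on the \emph{graph path}, that is, on the initial graph, all rings and all resamplings. An ancestral line is then a random walk that at time $s$ jumps along each edge of $G(s)$ at rate $1$. Two lines at distinct vertices $x,y$ use the disjoint families of arrows $(x,\cdot)$ and $(y,\cdot)$, so they move independently until they meet, and then they coalesce. Start two lines at independent uniform vertices $X,Y$, independent of everything else. If they meet, $\eta_t(X)=\eta_t(Y)$. If not, they end at distinct vertices, whose initial opinions differ with probability $2u(1-u)$. Hence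
\begin{equation}\label{eq:dual}
\tfrac12\,\mathbb{P}(T>t)\ge\mathbb{E}\bigl[2M_t(N-M_t)/N^2\bigr]=\mathbb{P}\bigl(\eta_t(X)\ne\eta_t(Y)\bigr)=2u(1-u)\,\mathbb{P}(\text{no meeting}).
\end{equation}
The meeting probability is unchanged if the two walks are taken independent for all times, given the graph path. Between rings the jump rates are constant and symmetric, and symmetric rates preserve the uniform law. So, given the graph path, the positions of the two walks at any fixed time, in particular at any ring time, are independent and uniform.

\emph{Meeting requires a common component.} Follow backward in time whether the two positions at time $s$ are connected in $G(s)$. Jumps of the walks do not change components and almost surely do not coincide with updates, so this status changes only at updates. If the walks meet, then either they are connected in $G(t)$, or there is an update, at a time $\tau\le t$ and of a vertex $i$, at which their positions $a,b$ are connected in $G(\tau-)$ but not in $G(\tau)$. In the second case every $a$--$b$ path of $G(\tau-)$ passes through $i$, because a path avoiding $i$ survives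 the update. In particular $i$ lies on a geodesic $\pi_{ab}(G(\tau-))$ chosen by a fixed rule. Averaging over the positions given the graph path,
\[
\mathbb{P}(\text{meeting})\le\frac1{N^2}\,\mathbb{E}\sum_{a,b}\mathbf{1}_{a\leftrightarrow b\text{ in }G(t)}+\frac1{N^2}\,\mathbb{E}\sum_{(\tau,i)}\ \sum_{a\leftrightarrow b\text{ in }G(\tau-)}\mathbf{1}_{i\in\pi_{ab}(G(\tau-))},
\]
where $(\tau,i)$ runs over the rings in $[0,t]$. The compensation formula for Poisson processes says that for a function $f_i$ of the graph, the sum of $f_i(G(\tau-))$ over the rings $\tau\le t$ of $i$ has expectation $\kappa\int_0^t\mathbb{E}f_i(G(s))\,ds$; it applies because $G(s-)$ depends only on the past before $s$. A geodesic from $a$ to $b$ has $d(a,b)+1$ vertices, so the second term equals $\kappa N^{-2}\int_0^t\mathbb{E}\sum_{a\leftrightarrow b\text{ in }G(s)}(d(a,b)+1)\,ds$. By stationarity and Lemma~\ref{lem:paths}, $\mathbb{P}(\text{meeting})\le C_1(1+\kappa t)/N$. For $t=N/(4C_1\kappa)$ and $N\ge4C_1$ this is at most $\frac12$, and \eqref{eq:dual} gives the claim.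
\end{proof}

When $\beta+2\gamma>1$ the conclusion itself fails: for $\kappa=1/N$, Theorem~\ref{thm:tails}(3) gives consensus in time of order $N\log N$, far below $N/\kappa=N^2$.

\section{An upper bound for all parameters: discordant matchings}\label{sec:matching}

The form of the Lyapunov function is already visible for two vertices.

\begin{example}\label{ex:two}
Let $N=2$, $p=p_{12}$, and let the two opinions differ. The edge is resampled at rate $2\kappa$, and while it is present consensus occurs at rate $2$. Let $a$ and $b$ be the expected times to consensus with the edge present and absent. The expected remaining time has drift $-1$, so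
\[
-2a+2\kappa(1-p)(b-a)=-1,\qquad2\kappa p\,(a-b)=-1.
\]
Thus $b-a=\frac1{2\kappa p}$, $a=\frac1{2p}$ and $b=\frac1{2p}(1+\frac1\kappa)$. With $\omega=1/m$ we have $F_\omega(1)=\frac12$, and in every state the expected remaining time equals
\[
\frac{1+1/\kappa}p\Bigl(F_\omega(M)-\frac D{2(1+\kappa)}\Bigr).
\]
When the edge is absent, $F_\omega(M)$ has no drift and the second term decreases, because updates create a discordant edge. When the edge is present, the second term increases, and its coefficient, of order $1/(1+\kappa)$, is small enough for the drift of $F_\omega(M)$ to pay for this.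
\end{example}

For general $N$ one would like to subtract a multiple of $D/m$. But a single flip or update of a hub can destroy many discordant edges at once. We therefore replace $D$ by a quantity that a change at one vertex moves by at most one. A \emph{matching} is a set of edges no two of which share a vertex. Let $\nu$ be the maximum size of a matching consisting of discordant edges. Then $\nu\le D$, and $\nu\le m$ because every discordant edge has an endpoint in each opinion class.

\begin{proposition}\label{prop:universal}
For all $\beta>0$, $\gamma\in[0,1)$, $N\ge2$, $\kappa>0$ and every initial state, $\mathbb{E}T\le16\,c_1^{-1}N(1+1/\kappa)$, where $c_1=1-e^{-\beta/4}$.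
\end{proposition}

\begin{proof}
Let $\omega(x)=1/m(x)$ and $F=F_\omega$, so $0\le F\le N$ by Lemma~\ref{lem:green}, and let
\[
\Phi=F(M)-\varepsilon\,\frac\nu m,\qquad\varepsilon=\frac1{4+3\kappa},
\]
with $\nu/m=0$ when $m=0$. Then $-1\le\Phi\le N$. Consider a state without consensus. The drift of $F$ is $-D/m$. We bound the drift of $\nu/m$ from below, writing primes for values after a transition.

\emph{Flips.} A flip of $v$ changes the discordance only of edges at $v$, and a matching has at most one such edge, so $\nu'\ge\nu-1$; also $|m'-m|\le1$. A flip is possible only if $D\ge1$, and then $\nu\ge1$. If $m'\ge1$,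
\[
\frac{\nu'}{m'}-\frac\nu m\ge\frac{\nu-1}{m+1}-\frac\nu m=-\frac{m+\nu}{m(m+1)}\ge-\frac2m .
\]
If $m'=0$, then $m=\nu=1$ and the change is $-1\ge-2/m$. Flips have total rate $2D$, so the flip drift of $\nu/m$ is at least $-4D/m$.

\emph{Updates.} These leave $m$ unchanged. Fix a maximum discordant matching. Updating one of its $2\nu$ covered vertices lowers $\nu$ by at most $1$, and updating an uncovered vertex does not lower $\nu$. Suppose first that $\nu\le m/2$. The minority class (either class if $M=N/2$) has $m-\nu\ge m/2$ uncovered vertices, and the other class has $N-m-\nu\ge N-\frac32m\ge N/4$ uncovered vertices. Since $q_{ij}\ge1/N$, an uncovered minority vertex that updates is joined to one of the latter with probability at least $1-e^{-\beta(N/4)/N}=c_1$, and the new edge extends the matching. So the update drift of $\nu$ is at least $\kappa(c_1m/2-2\nu)$. If $\nu>m/2$, it is at least $-2\kappa\nu\ge\kappa(c_1m/2-3\nu)$, because $c_1m/2<\nu$. In both cases it is at least $\kappa(c_1m/2-3D)$.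

Combining,
\[
\mathcal{L}\Phi\le-\frac Dm+\varepsilon(4+3\kappa)\frac Dm-\frac{\varepsilon\kappa c_1}2=-\frac{\kappa c_1}{2(4+3\kappa)},
\]
and Lemma~\ref{lem:lyap}(a) gives $\mathbb{E}T\le(N+1)(8/\kappa+6)/c_1$.
\end{proof}

The proof used only $p_{ij}\ge1-e^{-\beta/N}$. It pays a waiting time $1/\kappa$ for every unit of progress of $F$, which is the truth when components are small and wasteful when there is a giant component.

\section{The supercritical case: what an update achieves}\label{sec:plan}

From here to the end of Section~\ref{sec:drift} we assume $\beta+2\gamma>1$ and prove the following.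

\begin{proposition}\label{prop:super}
If $\beta+2\gamma>1$, then for $N$ large, all $\kappa>0$, all $n\in\mathbb{N}$ and every initial state, $\mathbb{P}(T>nC(N+\kappa^{-1}\log N))\le2^{-n}$.
\end{proposition}

For any graph $G$ let $\mathcal{C}=\mathcal{C}(G)$ be its largest component; here and for all largest components, ties are broken by the smallest vertex. Put
\[
k_1=|A\cap\mathcal{C}|,\qquad k_0=|\mathcal{C}\setminus A|,\qquad k=\min(k_1,k_0)\le m .
\]
The slow situation is the one in which $\mathcal{C}$ is unanimous and the minority sits in small components outside. Then each minority vertex joins $\mathcal{C}$ at rate of order $\kappa$ and is most likely converted, so $m$ should decay exponentially at rate of order $\kappa$, and $\kappa^{-1}\log(1+m)$ should have drift bounded away from zero. But updates do not change $m$. We need a substitute for $m$ that drops at the moment of the update and that flips do not raise on average.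

The number $P=M(N-M)-k_1k_0$ of discordant pairs not contained in $\mathcal{C}$ does this.

\begin{example}\label{ex:join}
Let $\mathcal{C}$ have $n$ vertices, all of opinion $0$, and let $D=0$. An isolated vertex $i$ of opinion $1$ updates and acquires a single edge, to a vertex $j\in\mathcal{C}$. Then $k_1k_0$ goes from $0$ to $n$, so $P$ drops from $M(N-M)$ to $M(N-M)-n$. The next flip is, with equal probabilities, that $i$ turns to $0$, giving $P=(M-1)(N-M+1)$, or that $j$ turns to $1$, giving $P=(M+1)(N-M-1)-2(n-1)$. The average of these values is $M(N-M)-n$. The progress is recorded at the update, and the flip does not undo it.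
\end{example}

The number $P$ can be much smaller than $M(N-M)$, for instance zero if $\mathcal{C}=[N]$, and its logarithm would then be unstable. Adding a second copy of $M(N-M)$ repairs this. Let
\begin{equation}\label{eq:R}
R=\frac{2M(N-M)-k_1k_0}N,\qquad y=\frac{M(N-M)}N .
\end{equation}
Since $0\le k_1k_0\le M(N-M)$, we have $y\le R\le2y$, and $m/2\le y\le m$. So $R$ is comparable to $m$ in every state, and the Lyapunov function will be $F_\omega(M)+\kappa^{-1}\log(1+R)$.

Updates inside $\mathcal{C}$ work against us: an update of $i\in\mathcal{C}$ may detach from $\mathcal{C}$ the pieces that hang from $i$, which lowers $k_1k_0$. This loss is proportional to the minority inside $\mathcal{C}$, and it must be paid by $F_\omega$, whose drift is $-D\omega(M)$. We therefore need two geometric facts about $\mathcal{C}$: a vertex can be detached by the updates of only a few vertices, and a minority of size $k$ in $\mathcal{C}$ forces roughly $k$ discordant edges. Both are limited by the same objects, connected sets that are weakly attached to the rest of $\mathcal{C}$; see Figure~\ref{fig:path}. The opinions depend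 on the past of the graph in a way that we do not control, so both facts must hold for \emph{every} set $A$ simultaneously. Section~\ref{sec:geometry} proves them for a stationary graph.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[fill=gray!15] (0,0) ellipse (1.8 and 1);
\node at (-0.3,0) {rest of $\mathcal{C}$};
\draw (1.2,0.5) -- (2.5,0) -- (1.2,-0.5);
\draw (2.5,0) -- (6.5,0);
\draw[fill=white] (1.2,0.5) circle (0.08);
\draw[fill=white] (1.2,-0.5) circle (0.08);
\draw[fill=white] (2.5,0) circle (0.09) node[below=3pt] {$v_0$};
\draw[fill=black] (3.5,0) circle (0.09) node[below=3pt] {$v_1$};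
\draw[fill=black] (4.5,0) circle (0.09) node[below=3pt] {$v_2$};
\draw[fill=black] (5.5,0) circle (0.09) node[below=3pt] {$v_3$};
\draw[fill=black] (6.5,0) circle (0.09) node[below=3pt] {$v_4$};
\draw[dashed,rounded corners] (4.1,-0.65) rectangle (6.9,0.4);
\end{tikzpicture}
\caption{A path hanging from the largest component $\mathcal{C}$ at $v_0$. If the black vertices hold opinion $1$ and all others hold $0$, four vertices of $\mathcal{C}$ are in the minority but only the edge $v_0v_1$ is discordant. An update of $v_2$ deletes its old edges and may detach the dashed set; $v_4$ can be detached by an update of any of $v_0,\dots,v_4$.}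
\label{fig:path}
\end{figure}

\section{Geometry of the giant component}\label{sec:geometry}

Nothing in this section involves $\kappa$.

\subsection{Three layers}

We split the graph into independent layers. One layer will contain a linear-size connected set; a second, independent layer will attach everything else to it; a third collects the excess probability between hubs, so that in the first two layers all edge probabilities stay bounded away from $1$.

Fix $\beta_1\in(0,\beta)$ with $\beta_1+2\gamma>1$, let $\beta_2=\beta-\beta_1>0$ and $\bar q_{ij}=\min(q_{ij},1)$. Let $\pi$ be the law of three independent random graphs $G^1,G^2,G^+$ with independent edges of probabilities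
\[
1-e^{-\beta_1\bar q_{ij}},\qquad1-e^{-\beta_2\bar q_{ij}},\qquad1-e^{-\beta(q_{ij}-\bar q_{ij})}.
\]
Put $K=G^1\cup G^2$ and $G=K\cup G^+$. Under $\pi$ the edge probabilities of $K$ are $\bar p_{ij}=1-e^{-\beta\bar q_{ij}}$ and those of $G$ are $p_{ij}$. A \emph{layered graph} is a triple $(G^1,G^2,G^+)$ in which $G^+$ uses only pairs with $q_{ij}>1$. Let an update of $i$ resample all three layers at $i$, and represent a given initial graph by putting all of its edges in $G^1$. Then (layered graph, opinions) is a finite Markov chain, and $(G,\eta)$ has the same law as before. Call a vertex \emph{heavy} if its weight exceeds $N^{1-\gamma}$. If $q_{ij}>1$ then $w_i>N/w_j\ge N^{1-\gamma}$, so both ends of a $G^+$-edge are heavy.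

Choose $\delta\in(0,1)$ with $\beta_1\int_\delta^1x^{-2\gamma}\,dx>1$. This is possible because, as $\delta\to0$, the left side tends to $\beta_1/(1-2\gamma)>1$ if $\gamma<\frac12$ and to $\infty$ if $\gamma\ge\frac12$; it is the only use of the hypothesis $\beta+2\gamma>1$. Let
\[
V=\{i\in[N]:i>\delta N\},\qquad W=\delta^{-\gamma},\qquad H=G^1[V].
\]
Weights on $V$ lie in $[1,W]$, so $H$ is a supercritical graph with bounded weights. For $N$ large, since $\gamma<1$, heavy vertices are not in $V$, and $\bar q=q$ for all pairs that meet $V$, because $q\le WN^{\gamma-1}$ for them.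

\subsection{A robust core}

To find many discordant edges for every $A$ we shall delete one endpoint of each discordant edge of $H$ and ask that a large connected set remains. This requires a giant component that survives the deletion of any small linear set.

\begin{lemma}\label{lem:core}
There are $\varepsilon_0,\rho\in(0,1)$ and $c>0$ such that for $N$ large, with $\pi$-probability at least $1-e^{-cN}$, the following holds: for every $X\subset V$ with $|X|\le\varepsilon_0N$, the graph $H[V\setminus X]$ has a component with at least $\rho N$ vertices.
\end{lemma}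

\begin{proof}
We show that for each fixed $X$ the failure probability is exponentially small with a rate independent of $\varepsilon_0$, and take a union bound. By convergence of Riemann sums there is $\sigma\in(0,1)$ with $\beta_1N^{-1}\sum_{i\in V}w_i^2\ge1+3\sigma$ for $N$ large. Let $\varepsilon_0\in(0,1)$ satisfy $\varepsilon_0\beta_1W^2\le\sigma$. Fix $X$ and put $V'=V\setminus X$, so that $\beta_1N^{-1}\sum_{i\in V'}w_i^2\ge1+2\sigma$.

\emph{Exploration.} Explore $H[V']$ as follows. If some discovered vertex is unexplored, take the smallest one, $x$, and explore it: its undiscovered neighbors become discovered. Otherwise declare the smallest undiscovered vertex discovered, as a new \emph{root}. The vertices explored from one root to the next form a component. When $x$ is explored, the pairs $\{x,j\}$ with $j$ undiscovered have not been examined before, since neither $x$ nor $j$ has been explored. So given the history, each undiscovered $j$ is discovered independently with probability $1-e^{-\beta_1w_xw_j/N}$.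

The product form of this probability allows us to drive the exploration by one variable per vertex. Let $e_j$, $j\in V'$, be independent exponential variables of rates $\beta_1w_j/N$. Keep a clock $\tau$, starting at $0$, and use the same rules except that exploring $x$ discovers the undiscovered $j$ with $e_j\in(\tau,\tau+w_x]$ and then advances $\tau$ to $\tau+w_x$. Undiscovered vertices always have $e_j>\tau$, and the history says nothing more about their variables. By the memoryless property, each is discovered independently with probability $1-e^{-\beta_1w_jw_x/N}$. The two explorations therefore have the same law, and it suffices to find $\rho N$ vertices explored between two successive roots in the second one.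

\emph{No root in a long interval.} Let $S(\tau)=\sum_{j\in V'}w_j\mathbf{1}_{e_j\le\tau}$. The clock is the total weight of the explored vertices. When a root is chosen at clock $\tau$, the explored vertices are exactly the previously discovered ones, and these include all $j$ with $e_j\le\tau$; so $\tau\ge S(\tau)$. Let $t_1=2\sigma/(\beta_1^2W^3)$. For $t\le t_1$, using $1-e^{-z}\ge z-z^2/2$,
\[
\mathbb{E}S(tN)\ge\sum_{j\in V'}w_j\bigl(\beta_1w_jt-\tfrac12\beta_1^2w_j^2t^2\bigr)\ge(1+2\sigma)tN-\tfrac12\beta_1^2W^3t^2N\ge(1+\sigma)tN .
\]
Take a grid $t_1/2=a_0<\dots<a_n=t_1$ with $a_{l+1}\le(1+\sigma/4)a_l$ and $n=n(\sigma)$. Hoeffding's inequality says that a sum of at most $N$ independent variables in $[0,W]$ falls below its mean by $z$ or more with probability at most $e^{-2z^2/(NW^2)}$. With $z=\sigma a_lN/2\ge\sigma t_1N/4$ it shows that $S(a_lN)>(1+\sigma/2)a_lN$ for all $l$, except with probability at most $(n+1)e^{-c'N}$, $c'=\sigma^2t_1^2/(8W^2)$. On this event, for $\tau\in[a_lN,a_{l+1}N]$ we have $S(\tau)\ge S(a_lN)>a_{l+1}N\ge\tau$. So no root is chosen while the clock is in $[t_1N/2,t_1N]$, and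 the final clock value $w(V')\ge S(t_1N)$ exceeds $t_1N$. All vertices whose exploration starts at a clock in this interval belong to one component. The clock advances in steps of at most $W$, so the first of them starts by $t_1N/2+W$, and the last ends after $t_1N$. Their total weight is at least $t_1N/2-W$, and their number is at least $\rho N$ with $\rho=t_1/(4W)$, for $N$ large. This forces $\rho<1$, as $|V|<N$ for $N$ large.

\emph{Union bound.} The constants $t_1,c',\rho$ do not depend on $\varepsilon_0$. The number of sets $X$ is at most $\sum_{l\le\varepsilon_0N}\binom Nl\le(e/\varepsilon_0)^{\varepsilon_0N}$. Choose $\varepsilon_0$ with $\varepsilon_0\log(e/\varepsilon_0)\le c'/2$.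
\end{proof}

A \emph{core} is an $H$-connected set $Y\subset V$ with $|Y|\ge\rho N$. For $Z\subset[N]$ let $\mathrm{Core}(Z)$ be the event that some core is disjoint from $Z$. It depends only on the $G^1$-states of pairs disjoint from $Z$.

\subsection{Pockets}

For $X\subset[N]$ and $v\notin X$ let $S_X(v)$ be the component of $v$ in $K-X$; we write $S_i(v)$ for $X=\{i\}$. Let $c_*=\beta_2\rho$. A component that misses a core must avoid all $G^2$-edges to it, and this is exponentially unlikely in its weight.

\begin{lemma}\label{lem:sprinkle}
For $N$ large, $X\subset[N]$, $v\notin X$, real $\ell\ge0$ and $S=S_X(v)$,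
\[
\pi\bigl(w(S)\ge\ell,\ \mathrm{Core}(S\cup X)\bigr)\le\rho^{-1}e^{-c_*\ell}.
\]
\end{lemma}

\begin{proof}
Let $\Gamma_1,\Gamma_2,\dots$ be the components of $H[V\setminus X]$ with at least $\rho N$ vertices, ordered by smallest element. There are at most $1/\rho$ of them, and they are determined by $G^1$. A core disjoint from $S\cup X$ lies in some $\Gamma_r$. This $\Gamma_r$ is connected in $K-X$ and not contained in the component $S$, so it is disjoint from $S$.

Fix $r$. Condition on $G^1$ and on the $G^2$-states of the pairs not meeting $\Gamma_r$, on the event that $\Gamma_r$ exists and $v\notin\Gamma_r$. The component $S'$ of $v$ in $K-(X\cup\Gamma_r)$ is determined by the conditioning. If $S\cap\Gamma_r=\emptyset$, then $S=S'$ and there is no $G^2$-edge between $S'$ and $\Gamma_r$. These pairs are independent of the conditioning and meet $V$, so the conditional probability is $\exp(-\beta_2w(S')w(\Gamma_r)/N)\le e^{-c_*w(S')}$. Hence $\pi(w(S)\ge\ell,\ S\cap\Gamma_r=\emptyset)\le\mathbb{E}[e^{-c_*w(S')};w(S')\ge\ell]\le e^{-c_*\ell}$. Sum over $r$.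
\end{proof}

We use the lemma through the identity $\mathbb{E}[f(w);w\ge\ell,E]=f(\ell)\,\pi(w\ge\ell,E)+\int_\ell^\infty f'(x)\,\pi(w\ge x,E)\,dx$, valid for a bounded random variable $w$, an event $E$ and a continuously differentiable $f$. With $w=w(S)$ and $E=\mathrm{Core}(S\cup X)$ it gives
\begin{equation}\label{eq:moments}
\mathbb{E}[w;w\ge\ell,E]\le\rho^{-1}\bigl(\ell+c_*^{-1}\bigr)e^{-c_*\ell},\qquad\mathbb{E}[e^{c_*w/2};w\ge\ell,E]\le2\rho^{-1}e^{-c_*\ell/2}.
\end{equation}

We now define the weakly attached sets. The first type has few boundary edges for its size and limits the number of discordant edges; the second hangs from a single vertex and is what an update can detach. In both cases we ask that a core lies outside the set; without this the whole giant component, which has no boundary at all, would qualify.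

\begin{definition}
Let $\theta\in(0,1]$. A nonempty $K$-connected set $S$ is a \emph{pocket} if
\begin{enumerate}
\item[(a)] $e_K(S,S^c)\le\theta|S|$ and $\mathrm{Core}(S)$ holds; or
\item[(b)] exactly one vertex $i\notin S$ is joined to $S$ by a $K$-edge, and $\mathrm{Core}(S\cup\{i\})$ holds.
\end{enumerate}
Let $L(v)$ be the maximal size of a pocket containing $v$, and $L(v)=0$ if there is none.
\end{definition}

\begin{lemma}\label{lem:pocket}
There are $\theta\in(0,1]$ and $C$, depending only on $\beta,\gamma$, such that $\pi(L(v)\ge\ell)\le Ce^{-c_*\ell/2}$ for all $v$, all $\ell\ge1$ and $N$ large.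
\end{lemma}

\begin{proof}
In both cases we compare a pocket with a whole component, to which Lemma~\ref{lem:sprinkle} applies, and bound the cost of the extra boundary edges.

\emph{Type (b).} If $S\ni v$ is a pocket of type (b) attached to $i$, then $S=S_i(v)$. The set $S_i(v)$ and the event $E_i=\mathrm{Core}(S_i(v)\cup\{i\})$ are determined by the pairs not containing $i$. Given these, $i$ is $K$-adjacent to $S_i(v)$ with probability at most $\beta w_iw(S_i(v))/N$. Since $w(S)\ge|S|$, the probability that $v$ lies in a pocket of type (b) of size at least $\ell$ is, by \eqref{eq:moments} and \eqref{eq:total}, at most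
\[
\sum_{i\ne v}\frac{\beta w_i}N\,\mathbb{E}\bigl[w(S_i(v));\,w(S_i(v))\ge\ell,\,E_i\bigr]\le\frac\beta{(1-\gamma)\rho}\bigl(\ell+c_*^{-1}\bigr)e^{-c_*\ell}\le Ce^{-c_*\ell/2}.
\]

\emph{Type (a).} Fix $S\ni v$ and let $\partial S$ be the set of pairs between $S$ and $S^c$. Since $\bar q\le1$, the odds satisfy $\bar p/(1-\bar p)=e^{\beta\bar q}-1\le\beta e^\beta\bar q$; this is why the layer $G^+$ was split off. So $\sum_{\partial S}\bar p/(1-\bar p)\le C_2w(S)$ with $C_2=\beta e^\beta/(1-\gamma)$. The probability that exactly $b$ pairs of $\partial S$ are $K$-edges is $\prod_{\partial S}(1-\bar p)$ times the sum, over $b$-element subsets, of the products of the odds, and this sum is at most $(C_2w(S))^b/b!$. For $b\le\theta|S|\le\theta w(S)$ we have $1\le\theta^{\,b-\theta w(S)}$, hence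
\[
\sum_{b\le\theta|S|}\frac{(C_2w(S))^b}{b!}\le\theta^{-\theta w(S)}\sum_{b\ge0}\frac{(\theta C_2w(S))^b}{b!}=e^{\theta(\log(1/\theta)+C_2)w(S)}\le e^{c_*w(S)/2},
\]
once $\theta$ is fixed with $\theta(\log(1/\theta)+C_2)\le c_*/2$. The pairs inside $S$, in $\partial S$ and outside $S$ are independent, and $S_\emptyset(v)=S$ means that $S$ is $K$-connected and no pair of $\partial S$ is in $K$. Therefore
\begin{align*}
\pi(S\text{ is a pocket of type (a)})&\le\pi(S\text{ is }K\text{-connected})\prod_{\partial S}(1-\bar p)\ \pi(\mathrm{Core}(S))\,e^{c_*w(S)/2}\\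
&=\pi\bigl(S_\emptyset(v)=S,\ \mathrm{Core}(S)\bigr)\,e^{c_*w(S)/2}.
\end{align*}
Summing over $S\ni v$ with $|S|\ge\ell$ gives at most $\mathbb{E}[e^{c_*w/2};w\ge\ell,\mathrm{Core}(S_\emptyset(v))]$ with $w=w(S_\emptyset(v))$, which is at most $2\rho^{-1}e^{-c_*\ell/2}$ by \eqref{eq:moments}.
\end{proof}

We shall need $\sum_{v\in Z}(1+L(v))$ for sets $Z$ that may depend on the graph. Bounding $L$ by its maximum would cost powers of $\log N$. A high empirical moment costs instead a small power of $N/|Z|$, which the function $F_\omega$ can absorb. Let
\[
J=\Bigl(\frac1N\sum_{v\in[N]}(1+L(v))^{10}\Bigr)^{1/10}\ge1 .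
\]
By Lemma~\ref{lem:pocket} there is a constant $C_L\ge1$ with $\mathbb{E}J\le\mathbb{E}J^3\le\mathbb{E}J^{10}\le C_L$ under $\pi$, and by H\"older's inequality, for every $Z\subset[N]$,
\begin{equation}\label{eq:holder}
\sum_{v\in Z}(1+L(v))\le|Z|^{9/10}N^{1/10}J .
\end{equation}

\subsection{Good graphs}

Let $Y_i$ be the largest component of $H[V\setminus\{i\}]$. A layered graph is \emph{good} if
\begin{enumerate}
\item[(G1)] $\mathrm{Core}(X)$ holds for every $X\subset V$ with $|X|\le\varepsilon_0N$;
\item[(G2)] for every $i\in[N]$, every heavy vertex $h\ne i$ has a $K$-edge to $Y_i$;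
\item[(G3)] $L(v)\le\log^2N$ for all $v$.
\end{enumerate}
Under (G1), with $X=\{i\}\cap V$, each $Y_i$ is a core. Pockets are defined through $K$, and (G2) is what transfers statements from $K$ to $G$: a set that misses $Y_i$ in $G-i$ has no heavy vertex and hence sees no $G^+$-edge.

\begin{lemma}\label{lem:good}
For $N$ large, $\pi(\text{not good})\le N^{-3}$.
\end{lemma}

\begin{proof}
Property (G1) and the sets $Y_i$ are determined by $H$. A heavy $h$ is not in $V$, so the pairs between $h$ and $V$ are independent of $H$, and given $H$ satisfying (G1), $h$ has no $K$-edge to $Y_i$ with probability $\exp(-\beta w_hw(Y_i)/N)\le e^{-\beta\rho N^{1-\gamma}}$. With Lemmas~\ref{lem:core} and~\ref{lem:pocket}, the probability in question is at most $e^{-cN}+N^2e^{-\beta\rho N^{1-\gamma}}+CNe^{-(c_*/2)\log^2N}$.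
\end{proof}

In Lemmas~\ref{lem:small}--\ref{lem:update} the layered graph is a fixed good one, and $N$ is so large that $\rho N-1>\log^2N$, $\rho N>2$ and $\varepsilon_0N\ge1$.

\begin{lemma}\label{lem:small}
Let $Q\in\{G,K\}$ and $i\in[N]$. Every component $S$ of $Q-i$ that does not contain $Y_i$ is a pocket. In particular $|S|\le L(v)\le\log^2N$ for $v\in S$.
\end{lemma}

\begin{proof}
Since $Y_i$ is connected in $Q-i$, we have $S\cap Y_i=\emptyset$. If $Q=G$, then $S$ contains no heavy vertex, for by (G2) such a vertex is adjacent to $Y_i$. So no $G^+$-edge meets $S$, and $S$ is a component of $K-i$. In both cases $S$ is a component of $K-i$, and the core $Y_i$ is disjoint from $S\cup\{i\}$. If $i$ has a $K$-edge to $S$, then $S$ is a pocket of type (b); otherwise $e_K(S,S^c)=0$ and $S$ is a pocket of type (a).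
\end{proof}

\begin{lemma}\label{lem:unique}
Each $Q\in\{G,K\}$ has exactly one component with more than $\log^2N$ vertices. It has at least $\rho N$ vertices and contains every $Q$-connected set of more than $\log^2N$ vertices.
\end{lemma}

\begin{proof}
The largest component $\Gamma$ of $Q$ has $|\Gamma|\ge|Y_1|\ge\rho N$. Let $i$ be a leaf of a spanning tree of $Q[\Gamma]$. Then $\Gamma\setminus\{i\}$ is a component of $Q-i$ with more than $\log^2N$ vertices, so it contains $Y_i$ by Lemma~\ref{lem:small}. The other components of $Q$ are components of $Q-i$ not containing $Y_i$, so they have at most $\log^2N$ vertices. A $Q$-connected set lies in one component.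
\end{proof}

Let $\mathcal{C}_i$ be the component of $G-i$ containing $Y_i$. It has at least $\rho N$ vertices, so $\mathcal{C}_i\subset\mathcal{C}$ by Lemma~\ref{lem:unique}. If $i\notin\mathcal{C}$, then $\mathcal{C}$ is itself a component of $G-i$, and $\mathcal{C}_i=\mathcal{C}$. For $i\in\mathcal{C}$ let $\mathrm{Cut}(i)=\mathcal{C}\setminus\mathcal{C}_i$, which contains $i$. This is the set that an update of $i$ may detach.

\begin{lemma}[Few updates detach a vertex]\label{lem:cut}
For every $Z\subset\mathcal{C}$, $\ \sum_{i\in\mathcal{C}}|Z\cap\mathrm{Cut}(i)|\le\sum_{v\in Z}(1+L(v))$.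
\end{lemma}

\begin{proof}
We show that each $v\in\mathcal{C}$ lies in at most $1+L(v)$ of the sets $\mathrm{Cut}(i)$. Let $I=\{i\in\mathcal{C}\setminus\{v\}:v\notin\mathcal{C}_i\}$; we need $|I|\le L(v)$, the remaining index being $i=v$. For $i\in I$ let $S_i\ne\mathcal{C}_i$ be the component of $v$ in $G-i$. A path from $v$ to $i$ in $\mathcal{C}$ stays in $S_i$ until its last step, so $i$ is adjacent to $S_i$. Suppose $I\ne\emptyset$ and let $i^*\in I$ maximize $|S_i|$. If some $i\in I\setminus\{i^*\}$ were not in $S_{i^*}$, then $S_{i^*}\cup\{i^*\}$ would be connected in $G-i$ and contain $v$, so $S_{i^*}\cup\{i^*\}\subset S_i$, contradicting maximality. Hence $S_{i^*}\supset(I\setminus\{i^*\})\cup\{v\}$, and $|I|\le|S_{i^*}|\le L(v)$ by Lemma~\ref{lem:small}.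
\end{proof}

\begin{lemma}[A minority in $\mathcal{C}$ forces discordant edges]\label{lem:iso}
For every $A\subset[N]$, with $D=e_G(A,A^c)$, $k=\min(|A\cap\mathcal{C}|,|\mathcal{C}\setminus A|)$ and $c_2=\min(\theta,\varepsilon_0)$,
\[
D\ge c_2\,k^{11/10}N^{-1/10}/J .
\]
\end{lemma}

\begin{proof}
If $D\ge\varepsilon_0N$ the bound holds because $k\le N$ and $J\ge1$. Otherwise let $X\subset V$ contain one endpoint of each discordant edge of $H$, so $|X|\le\varepsilon_0N$. By (G1) there is a core $Y$ disjoint from $X$. It contains no discordant $H$-edge and is $H$-connected, so it lies in $A$ or in $A^c$. The statement is symmetric under $A\leftrightarrow A^c$, so assume $Y\subset A^c$, and let $Z=A\cap\mathcal{C}$, with $|Z|\ge k$. If $Z=\emptyset$ there is nothing to prove. Let $Z_1,\dots,Z_r$ be the components of $K[Z]$. A $K$-edge leaving $Z_j$ ends in $\mathcal{C}$ and not in $A$, so it is discordant, and its only endpoint in $A$ determines $j$. Hence $D\ge\sum_je_K(Z_j,Z_j^c)$.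

Each $Z_j$ has $e_K(Z_j,Z_j^c)\ge1$. Otherwise $Z_j$ is a component of $K$. If it contains a heavy vertex $h$, then by (G2) it contains $Y_i$ for any $i\ne h$, so it is the large component of $K$ and contains $Y$ by Lemma~\ref{lem:unique}. If it contains no heavy vertex, no $G^+$-edge meets it, so it is a component of $G$ inside $\mathcal{C}$, that is, $Z_j=\mathcal{C}$, which again contains $Y$. Both cases contradict $Z_j\subset A$ and $Y\subset A^c$.

We claim $e_K(Z_j,Z_j^c)\ge\sum_{v\in Z_j}\theta/(1+L(v))$. This holds if $e_K(Z_j,Z_j^c)>\theta|Z_j|$. Otherwise $Z_j$ is a pocket of type (a), since the core $Y$ is disjoint from it; then $L(v)\ge|Z_j|$ on $Z_j$, and the sum is at most $1$. Summing over $j$ and using the Cauchy--Schwarz inequality and \eqref{eq:holder},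
\[
D\ge\theta\sum_{v\in Z}\frac1{1+L(v)}\ge\frac{\theta|Z|^2}{\sum_{v\in Z}(1+L(v))}\ge\frac{\theta|Z|^{11/10}}{N^{1/10}J}.\qedhere
\]
\end{proof}

The last lemma describes the largest component after one update. The updated graph need not be good, and one accident must be excluded: a hub could miss $\mathcal{C}_i$ and glue many small components into a new largest one.

\begin{lemma}[One update]\label{lem:update}
Let $i$ update, producing $G'$, and let $c_3=1-e^{-\beta\rho}$. There is an event $\mathcal{B}_i$ of probability at most $\varepsilon_N$, where $\varepsilon_N$ depends only on $N,\beta,\gamma$ and $N\varepsilon_N\to0$, off which $\mathcal{C}(G')\supset\mathcal{C}_i$. With probability at least $c_3$, the event $\mathcal{B}_i$ fails and $\mathcal{C}(G')\supset\mathcal{C}_i\cup\{i\}$.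
\end{lemma}

\begin{proof}
Note $G'-i=G-i$, and all components of $G-i$ other than $\mathcal{C}_i$ have at most $\log^2N$ vertices by Lemma~\ref{lem:small}. Let $n=\lfloor\rho N/(2\log^2N)\rfloor$, and let $\mathcal{B}_i$ be the event that in $G'$ vertex $i$ has no edge to $\mathcal{C}_i$ and has degree at least $n$.

Vertex $i$ has no edge to $\mathcal{C}_i$ with probability $e^{-\beta w_iw(\mathcal{C}_i)/N}\le e^{-\beta\rho w_i}\le1-c_3$. If it has such an edge, $\mathcal{B}_i$ fails, the component of $i$ contains $\mathcal{C}_i\cup\{i\}$, and all other components of $G'$ have at most $\log^2N$ vertices; so $\mathcal{C}(G')\supset\mathcal{C}_i\cup\{i\}$. If it has none and $\mathcal{B}_i$ fails, then $\mathcal{C}_i$ is a component of $G'$ and the component of $i$ has at most $1+n\log^2N\le1+\rho N/2<\rho N$ vertices; so $\mathcal{C}(G')=\mathcal{C}_i$.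

A light vertex is unlikely to have a large degree and a vertex of large weight is unlikely to miss $\mathcal{C}_i$. Precisely, $\sum_jp_{ij}\le\mu_i=\beta w_i/(1-\gamma)$, and a union bound over $n$-element sets of neighbors shows that the degree is at least $n$ with probability at most $\mu_i^n/n!\le(e\mu_i/n)^n$. If $n\ge2e\mu_i$ this is at most $2^{-n}$. Otherwise $\beta w_i>(1-\gamma)n/(2e)$ and $e^{-\beta\rho w_i}\le e^{-\rho(1-\gamma)n/(2e)}$. Take $\varepsilon_N$ to be the larger of the two bounds.
\end{proof}

\section{The supercritical Lyapunov function}\label{sec:drift}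

\subsection{The function and its drift}

With $R$ as in \eqref{eq:R} and a constant $\Lambda>0$ to be chosen, let
\[
h=F_\omega(M)+\frac1\kappa\log(1+R),\qquad\omega(x)=\frac\Lambda{m(x)}\Bigl(\frac N{m(x)}\Bigr)^{1/2}.
\]
The factor $(N/m)^{1/2}$ is new compared with Section~\ref{sec:matching}. It strengthens the drift when the minority is small, enough to beat the powers $(N/m)^{1/10}$ lost in \eqref{eq:holder}, and it is affordable because the exponent is below $1$: the price $\sum_xm(x)\omega(x)$ stays of order $N$.

\begin{lemma}\label{lem:crude}
In every state, $0\le h\le h_{\max}:=4\Lambda N+\kappa^{-1}\log(1+N)$. At consensus $h=0$ and $\mathcal{L}h=0$. Before consensus, the flip drift of $h$ is at most $-D\omega(M)$, an update changes $\log(1+R)$ by at most $\log2$, and $\mathcal{L}h\le N\log2$.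
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:green}, $F_\omega\le\Lambda\sum_x(N/m(x))^{1/2}\le2\Lambda N^{1/2}\sum_{x\le N/2}x^{-1/2}\le4\Lambda N$, and $0\le R\le2m\le N$. At consensus $F_\omega=R=0$, and all transitions lead to consensus states.

Flips do not change $\mathcal{C}$, and every edge lies inside $\mathcal{C}$ or outside it. Let $D_{\mathcal{C}}\le D$ be the number of discordant edges inside. The computation behind \eqref{eq:fM}, applied to $k_1(|\mathcal{C}|-k_1)$, shows that $k_1k_0$ has flip drift $-2D_{\mathcal{C}}$. So $R$ has flip drift $(-4D+2D_{\mathcal{C}})/N\le0$. By concavity,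
\begin{equation}\label{eq:concave}
\log(1+R')-\log(1+R)\le\frac{R'-R}{1+R},
\end{equation}
so $\log(1+R)$ has nonpositive flip drift, while $F_\omega$ has drift $-D\omega(M)$. An update leaves $y$ unchanged, and $1+R\in[1+y,1+2y]$ before and after it. Updates have total rate $\kappa N$, which the factor $1/\kappa$ reduces to $N$.
\end{proof}

\begin{lemma}\label{lem:drift}
Let $c_4=c_3\rho/6$, $\zeta\in(0,\frac12]$ and $\Lambda'=c_2\Lambda\zeta^{11/10}$. For $N$ large, in every state with a good layered graph and without consensus,
\begin{equation}\label{eq:drift}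
\mathcal{L}h\le-\frac{c_4}2+4\zeta^{9/10}J+\frac{7J^3}{\Lambda'}+N\varepsilon_N .
\end{equation}
\end{lemma}

\begin{proof}
The function $h$ and the dynamics are invariant under exchanging the two opinions, so assume $k=k_1\le k_0$. Then $k_0\ge|\mathcal{C}|/2\ge\rho N/2$. The update drift of $h$ is the sum over $i$ of the expected change of $\log(1+R)$ at an update of $i$. On $\mathcal{B}_i$ we bound the change by $\log2\le1$, which contributes at most $N\varepsilon_N$ in total. Off $\mathcal{B}_i$ we use \eqref{eq:concave} and bound $\Delta R=R'-R=(k_1k_0-k_1'k_0')/N$.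

\emph{Loss from $i\in\mathcal{C}$.} Let $a_i=|A\cap\mathrm{Cut}(i)|$ and $b_i=|\mathrm{Cut}(i)\setminus A|$. Off $\mathcal{B}_i$ the new largest component contains $\mathcal{C}\setminus\mathrm{Cut}(i)$, so $k_1'k_0'\ge(k_1-a_i)(k_0-b_i)\ge k_1k_0-a_ik_0-b_ik_1$. By Lemma~\ref{lem:cut} and \eqref{eq:holder}, with $k_0\le N$ and $k_1=k$,
\[
\sum_{i\in\mathcal{C}}\frac{a_ik_0+b_ik_1}N\le\sum_{v\in A\cap\mathcal{C}}(1+L(v))+\frac kN\sum_{v\in[N]}(1+L(v))\le k^{9/10}N^{1/10}J+kJ\le2k^{9/10}N^{1/10}J .
\]

\emph{Gain from $i\notin\mathcal{C}$.} Here $\mathcal{C}_i=\mathcal{C}$, so off $\mathcal{B}_i$ neither $k_1$ nor $k_0$ decreases and $\Delta R\le0$. If moreover $i\in A$, then with probability at least $c_3$ we have $k_1'\ge k_1+1$, $k_0'\ge k_0$ and $\Delta R\le-k_0/N\le-\rho/2$. There are $M-k_1\ge m-k$ such vertices.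

Since $m\ge1$, we have $m/2\le1+R\le3m$. Put $r=k/m\in[0,1]$, which measures how much of the minority is inside $\mathcal{C}$, and $x=m/N\in(0,\frac12]$. The loss contributes at most $4Jk^{9/10}N^{1/10}/m=4Jr^{9/10}x^{-1/10}$, the gain at most $-c_3\rho(m-k)/(6m)=-c_4(1-r)$, and Lemma~\ref{lem:iso} gives $D\omega(M)\ge c_2\Lambda J^{-1}r^{11/10}x^{1/10-1/2}$. With Lemma~\ref{lem:crude},
\[
\mathcal{L}h\le-\frac{c_2\Lambda}J\,r^{11/10}x^{-2/5}+4Jr^{9/10}x^{-1/10}-c_4(1-r)+N\varepsilon_N .
\]
The loss term is small when $r$ is small compared with $x^{1/9}$; otherwise the first term must dominate it.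

\emph{Case $r\le\zeta x^{1/9}$.} Then $r\le\frac12$ and $r^{9/10}x^{-1/10}\le\zeta^{9/10}$, so $\mathcal{L}h\le-c_4/2+4\zeta^{9/10}J+N\varepsilon_N$.

\emph{Case $r>\zeta x^{1/9}$.} Then $r^{11/10}x^{-2/5}\ge\zeta^{11/10}x^{11/90-36/90}\ge\zeta^{11/10}x^{-1/5}$, because $x\le1$ and $25/90\ge18/90$. Let $z=x^{-1/10}\ge1$. Using $r\le1$, $c_4/2\le1\le z$, the inequality $\alpha_1z-\alpha_2z^2\le\alpha_1^2/(4\alpha_2)$, and $J\ge1$,
\[
\mathcal{L}h+\frac{c_4}2-N\varepsilon_N\le(4J+1)z-\frac{\Lambda'}Jz^2\le\frac{(4J+1)^2J}{4\Lambda'}\le\frac{7J^3}{\Lambda'}.\qedhere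
\]
\end{proof}

The right side of \eqref{eq:drift} is not negative in every good state, since $J$ is not bounded there, but it is negative on average. Fix $\zeta\in(0,\frac12]$ with $4\zeta^{9/10}C_L\le c_4/24$, and then $\Lambda$ with $7C_L/\Lambda'\le c_4/24$. Both depend only on $\beta,\gamma$, and under $\pi$
\begin{equation}\label{eq:avg}
\mathbb{E}\bigl[4\zeta^{9/10}J+7J^3/\Lambda'\bigr]\le c_4/12 .
\end{equation}

\subsection{Averaging over the graph}

The error terms in \eqref{eq:drift} depend on the layered graph alone, not on the opinions. So we only need the graph to be stationary, and it is exactly stationary once every vertex has updated, which takes time of order $\kappa^{-1}\log N$.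

\begin{proof}[Proof of Proposition~\ref{prop:super}]
Let $s_1=4\kappa^{-1}\log N$, $s_2=12h_{\max}/c_4$ and $s=s_1+s_2\le C(N+\kappa^{-1}\log N)$. By Lemma~\ref{lem:lyap}(b), applied to the layered chain, it suffices to show $\mathbb{P}(T>s)\le\frac12$ from every state of that chain.

Let $U$ be the event that every clock rings in $(0,s_1]$; then $\mathbb{P}(U^c)\le Ne^{-\kappa s_1}=N^{-3}$. Fix $t\ge s_1$ and condition on all ring times. On $U$ every pair has been resampled by time $t$, its state at time $t$ is the outcome of its last resampling, and these outcomes are independent of each other and of the clocks. So given the ring times, on $U$, the layered graph at time $t$ has law $\pi$. Let $\mathcal{G}_t$ be the event that $U$ occurs and the layered graph at time $t$ is good, and let $E_t=4\zeta^{9/10}J(t)+7J(t)^3/\Lambda'$. By Lemma~\ref{lem:good} and \eqref{eq:avg},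
\[
\mathbb{P}(\mathcal{G}_t^c)\le2N^{-3},\qquad\mathbb{E}[E_t;\mathcal{G}_t]\le c_4/12 .
\]
Before $T$ we use \eqref{eq:drift} on $\mathcal{G}_t$, and $\mathcal{L}h\le N\log2\le-c_4/2+N+1$ on $\mathcal{G}_t^c$; after $T$ we have $\mathcal{L}h=0$. In all cases
\[
\mathcal{L}h(X_t)\le-\frac{c_4}2\mathbf{1}_{t<T}+E_t\mathbf{1}_{\mathcal{G}_t}+N\varepsilon_N+(N+1)\mathbf{1}_{\mathcal{G}_t^c}.
\]
Dynkin's formula on $[s_1,s]$ and $0\le h\le h_{\max}$ give
\[
\frac{c_4}2\,\mathbb{E}\int_{s_1}^s\mathbf{1}_{t<T}\,dt\le h_{\max}+s_2\Bigl(\frac{c_4}{12}+N\varepsilon_N+\frac{2(N+1)}{N^3}\Bigr)\le h_{\max}+\frac{c_4}6s_2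
\]
for $N$ large, uniformly in $\kappa$. On $\{T>s\}$ the integral equals $s_2$, so
\[
\mathbb{P}(T>s)\le\frac{2h_{\max}}{c_4s_2}+\frac13=\frac16+\frac13=\frac12.\qedhere
\]
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:tails}]
(1) By Proposition~\ref{prop:universal} and Markov's inequality, $\mathbb{P}(T>32c_1^{-1}(N+N/\kappa))\le\frac12$ from every state, and Lemma~\ref{lem:lyap}(b) gives the tail bound. The lower bounds are Propositions~\ref{prop:lowN} and~\ref{prop:lowlog}.

Two bounds $\mathbb{P}_{\mu_u}(T>ca)\ge c$ and $\mathbb{P}_{\mu_u}(T>cb)\ge c$ give $\mathbb{P}_{\mu_u}(T>\frac c2(a+b))\ge c$, because $\max(a,b)\ge\frac12(a+b)$. In this way (2) follows from Propositions~\ref{prop:lowN} and~\ref{prop:lowsub}, and the lower bound in (3) from Propositions~\ref{prop:lowN} and~\ref{prop:lowlog}. The tail bound in (3) is Proposition~\ref{prop:super}.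
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $\mathbb{P}_{\mu_u}(T>ca)\ge c$, then $\mathbb{E}_{\mu_u}T\ge c^2a$. If $\mathbb{P}(T>nCa)\le2^{-n}$ for all $n$ from every state, then $\mathbb{E}T\le Ca\sum_{n\ge0}2^{-n}=2Ca$ from every state, and hence under $\mathbb{P}_{\mu_u}$. Apply this with $a=N+N/\kappa$, using parts (1) and (2) of Theorem~\ref{thm:tails}, when $\beta+2\gamma<1$, and with $a=N+\kappa^{-1}\log N$, using part (3), when $\beta+2\gamma>1$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{Fernley}
John Fernley, \emph{The Phase Transition of the Voter Model on Evolving Scale-Free Networks}, arXiv:2406.03037 (2024).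

\end{thebibliography}
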